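\title{The distinguishing index of a graph and of its orientations}

\begin{abstract}
The distinguishing index $D'(G)$ of a graph $G$ is the least number of colors in an edge coloring that is preserved by no non-trivial automorphism, and $OD'^-(G)$ is the minimum of the distinguishing index over all orientations of $G$. We prove that $D'(G)\le 2\,OD'^-(G)+1$, that is, $OD'^-(G)\ge\lfloor D'(G)/2\rfloor$, for every finite connected graph $G\ne K_2$. This confirms a conjecture stated in a paper of Gorzkowska and Kwa\'sny, and for every value $D'(G)\ge2$ equality holds for some tree. The difficulty lies in the edges that are reversed by an automorphism. The main tool is a theorem on rooted graphs: directions and $k$ colors on the edges can be recorded by $2k+1$ colors in such a way that every rooted isomorphism that preserves the record preserves the original data.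
\end{abstract}

\section{Introduction}

How many colors are needed to destroy all symmetries of a graph by coloring its edges, and how many of them can be saved if the edges may also be directed?

All graphs in this paper are finite and simple, and $[k]=\{1,\dots,k\}$. An edge coloring $c\colon E(G)\to[k]$, not necessarily proper, \emph{breaks} an automorphism $\varphi\in\operatorname{Aut}(G)$ if $c(\varphi(x)\varphi(y))\ne c(xy)$ for some edge $xy$; otherwise $\varphi$ \emph{preserves} $c$. The coloring is \emph{distinguishing} if it breaks every non-trivial automorphism, and the \emph{distinguishing index} $D'(G)$ is the least number of colors in a distinguishing edge coloring. It is not defined for $K_2$, where the exchange of the two vertices preserves every coloring. For every other connected graph it is defined. Indeed, if all edges have different colors, a color-preserving automorphism maps every edge to itself; it fixes every vertex of degree at least $2$, which is the common end of two edges, and then it fixes every leaf, whose neighbor has degree at least $2$.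

An \emph{orientation} $\overrightarrow{G}$ of $G$ is obtained by choosing, for every edge $xy$, one of the arcs $\overrightarrow{xy}$ and $\overrightarrow{yx}$. An automorphism of a digraph is a permutation of its vertices that preserves the arcs together with their directions, and distinguishing arc colorings and the distinguishing index $D'(\overrightarrow{G})$ are defined as for graphs. We put
\[
OD'^-(G)=\min\{D'(\overrightarrow{G}) : \overrightarrow{G}\text{ an orientation of }G\}.
\]
Thus $OD'^-(G)$ is the number of colors needed when the directions, which are free of charge, are chosen as cleverly as possible.

An edge that receives a direction and one of $k$ colors is in one of $2k$ states, so the first guess is that $k$ colors on arcs are worth $2k$ colors on edges. The path on three vertices agrees: its two edges need different colors, while the directed path has no symmetry, so $D'=2$ and $OD'^-=1$. The guess is exact as long as no automorphism \emph{reverses} an edge $xy$, that is, exchanges $x$ and $y$.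

\begin{proposition}\label{prop:noreversal}
Let $G$ be a connected graph with at least one edge. If no automorphism of $G$ reverses an edge, then $OD'^-(G)=\lceil D'(G)/2\rceil$.
\end{proposition}

An automorphism that reverses an edge $xy$ is broken by every orientation, whereas the color of $xy$ does not notice it. So in the presence of such automorphisms directions are worth more. In the triangle, two edges of the same color share a vertex, and the reflection that fixes this vertex preserves the coloring; hence $D'(K_3)=3$. The transitive orientation has out-degrees $0,1,2$ and no symmetry, so $OD'^-(K_3)=1$. Here $D'=2\,OD'^-+1$. A graph can have many reversible edges, and one might fear that their advantages add up. The conjecture posed in the paper of Gorzkowska and Kwa\'sny~\cite{GK} says that they do not: \emph{if $G$ is a connected graph, then $OD'^-(G)\ge\lfloor D'(G)/2\rfloor$.} We prove it.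

\begin{theorem}\label{thm:main}
Let $G\ne K_2$ be a connected graph and $k=OD'^-(G)$. Then $D'(G)\le 2k+1$. Equivalently, $OD'^-(G)\ge\lfloor D'(G)/2\rfloor$.
\end{theorem}

The two forms are equivalent because $\lfloor D/2\rfloor\le k$ holds exactly when $D\le 2k+1$. The bound cannot be improved for any value of $D'(G)\ge2$.

\begin{proposition}\label{prop:sharp}
For every $D\ge2$ there is a tree $G$ with $D'(G)=D$ and $OD'^-(G)=\lfloor D/2\rfloor$.
\end{proposition}

The proof of Theorem~\ref{thm:main} uses one result from the literature. A graph is \emph{regular} if all its vertices have the same degree.

\begin{theorem}[Lehner, Pil\'sniak, Stawiski~\cite{LPS}]\label{thm:LPS}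
Every finite connected regular graph other than $K_2$ has a distinguishing edge coloring with three colors.
\end{theorem}

We start from an orientation of $G$ with a distinguishing arc coloring in $k$ colors and record it by an edge coloring in $2k+1$ colors, so that an automorphism preserving the record must preserve the original. Edges that no automorphism reverses are recorded directly with $2k$ colors; the remaining edges form vertex-transitive pieces, which we call cells (Section~\ref{sec:states}). Section~\ref{sec:rooted} shows that a cell can be recorded with $2k+1$ colors once a root has been chosen in it. The root has to be visible in the final coloring. Section~\ref{sec:marks} makes it visible by placing the extra color on at most one edge that leads into the cell, and this settles every graph in which such edges can be assigned to the cells invariantly. In the remaining graphs, treated in Section~\ref{sec:tree}, we first pin down a few cells by a pattern of the extra color that occurs nowhere else, and then work outward from them.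

\section{States, codes and cells}\label{sec:states}

Throughout, $k\ge1$ is a fixed integer. Edge colorings take values in $[2k+1]$, and the last color, which plays a special role, is written $\infty:=2k+1$.

\subsection{States and codes}

A \emph{state} $s$ on a set of edges assigns to each edge one of its two arcs together with a color in $[k]$. Isomorphisms act on colorings and states by push-forward: if $\varphi$ is an isomorphism, then $\varphi c$ gives the edge $\varphi(e)$ the color $c(e)$, and if $s$ assigns to $xy$ the arc $\overrightarrow{xy}$ and the color $j$, then $\varphi s$ assigns to $\varphi(x)\varphi(y)$ the arc $\overrightarrow{\varphi(x)\varphi(y)}$ and the color $j$. A state $s$ on $E(G)$ is the same as an orientation of $G$ with an arc coloring in $k$ colors. Every automorphism of the orientation is an automorphism of $G$, and $\varphi\in\operatorname{Aut}(G)$ satisfies $\varphi s=s$ exactly when it preserves the arcs and their colors. So the arc coloring is distinguishing if and only if $\varphi s\ne s$ for all $1\ne\varphi\in\operatorname{Aut}(G)$. We then call $s$ \emph{distinguishing}, and $OD'^-(G)$ is the least number of colors in a distinguishing state.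

Suppose that an edge has a \emph{reference direction}. Then a state on it is written as a \emph{code} in $[2k]$: the code is $j$ if the arc has color $j$ and agrees with the reference direction, and $j+k$ if it has color $j$ and disagrees. Put $\overline{j}=j+k$ and $\overline{j+k}=j$ for $j\in[k]$. Reversing the reference direction replaces the code $a$ by $\overline a\neq a$. We use the following principle throughout.
\begin{quote}
\emph{Coding principle.} If an isomorphism $\varphi$ maps the reference direction of $e$ to the reference direction of $\varphi(e)$, then $\varphi s$ and $s'$ agree on $\varphi(e)$ if and only if the code of $s$ on $e$ equals the code of $s'$ on $\varphi(e)$.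
\end{quote}
Codes are colors, so they are the natural record of a state. They are useful only if the automorphisms in question respect the reference directions, and reversals are the only obstruction to that.

\begin{lemma}\label{lem:orient}
Let $\Delta$ be a group of automorphisms of a graph and $E'$ a $\Delta$-invariant set of edges, none of which is reversed by an element of $\Delta$. Then $E'$ has a $\Delta$-invariant orientation.
\end{lemma}

\begin{proof}
Choose an edge $xy$ in each $\Delta$-orbit on $E'$, and for $\varphi\in\Delta$ direct $\varphi(xy)$ from $\varphi(x)$ to $\varphi(y)$. If $\varphi(xy)=\varphi'(xy)$, then $\varphi^{-1}\varphi'$ maps $xy$ to itself without reversing it, so $\varphi(x)=\varphi'(x)$ and $\varphi(y)=\varphi'(y)$. Hence the direction is well defined, and it is invariant by construction.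
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:noreversal}]
Take an $\operatorname{Aut}(G)$-invariant orientation of $G$ as reference. Coding is a bijection between states with $k$ colors and edge colorings with $2k$ colors, and by the coding principle an automorphism preserves a state if and only if it preserves its coding. So a distinguishing state with $k$ colors exists if and only if $2k\ge D'(G)$, and the least such $k$ is $\lceil D'(G)/2\rceil$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
For $D=2k$ take the star $K_{1,2k}$. Any two leaves can be exchanged, so all edges need different colors and $D'=2k$. The ends of an edge have different degrees, so no edge is reversed, and Proposition~\ref{prop:noreversal} gives $OD'^-=k$.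

For $D=2k+1$ take the \emph{double star}: two adjacent vertices $u,v$, each with $2k$ pendant leaves. An automorphism either fixes $u$ and $v$ and permutes the leaves at each of them, or exchanges $u$ and $v$. In a distinguishing state the $2k$ pendant edges at $u$ have different codes with respect to the direction away from $u$, so at least $k$ colors are needed. Conversely, use all $2k$ codes at $u$ and all $2k$ codes at $v$. This breaks the non-trivial automorphisms fixing $u$ and $v$, and the others reverse the arc on $uv$. Hence $OD'^-=k$. In a distinguishing edge coloring the pendant edges at $u$ have different colors, and so do those at $v$. If only $2k$ colors are available, every color occurs once on each side, and the automorphism that exchanges $u$ and $v$ and matches pendant edges of equal color is not broken. With $2k+1$ colors we use different $2k$-subsets at $u$ and at $v$, which breaks all exchanges of $u$ and $v$. Hence $D'=2k+1$.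
\end{proof}

\subsection{Cells}

We now describe the edges to which Lemma~\ref{lem:orient} does not apply. Let $\Delta$ be a group of automorphisms of a graph $G=(V,E)$. An edge is \emph{$\Delta$-reversible} if some element of $\Delta$ reverses it, and $M_\Delta$ is the set of these edges. The \emph{$\Delta$-cells} are the connected components of the graph $(V,M_\Delta)$. A cell $B$ is regarded as a graph whose edge set $E(B)$ consists of the reversible edges only; further edges of $G$ may join two vertices of $B$, but they do not belong to $E(B)$. A cell is \emph{non-trivial} if it has at least two vertices. Recall that a graph is \emph{vertex-transitive} if its automorphism group has one orbit on the vertices, and that a \emph{cutvertex} of a connected graph is a vertex whose deletion disconnects it.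

\begin{lemma}\label{lem:cells}
Let $\Delta$ be a group of automorphisms of a graph $G$.
\begin{itemize}
\item[(a)] Every element of $\Delta$ preserves $M_\Delta$, permutes the cells, and restricts to graph isomorphisms between cells.
\item[(b)] For any two vertices $x,y$ of a cell $B$ some element of $\Delta$ maps $B$ to $B$ and $x$ to $y$. So $B$ lies in one $\Delta$-orbit of vertices, and $B$ is connected, vertex-transitive and regular and has no cutvertex.
\item[(c)] The edges outside $M_\Delta$ have a $\Delta$-invariant orientation.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\varphi$ reverses $e$ and $\psi\in\Delta$, then $\psi\varphi\psi^{-1}$ reverses $\psi(e)$. So $\Delta$ acts on the graph $(V,M_\Delta)$ by automorphisms.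

(b) An element that reverses an edge $xy$ of $B$ maps $x$ to $y\in B$, so by (a) it maps $B$ to $B$. Composing such elements along a path in $B$ moves any vertex of $B$ to any other. A leaf of a spanning tree of $B$ is not a cutvertex, and by vertex-transitivity no vertex is.

(c) This follows from (a) and Lemma~\ref{lem:orient}.
\end{proof}

\section{Recording a state on a rooted graph}\label{sec:rooted}

No edge of a cell has an invariant direction. If a vertex $q$ of the cell is known to be fixed, the distance from $q$ directs some edges, but edges between vertices at equal distance may still be reversed. The following theorem says that one extra color pays for all of them. A \emph{rooted graph} $(Q,q)$ is a graph with a distinguished vertex, and isomorphisms of rooted graphs map root to root.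

\begin{theorem}\label{thm:rooted}
To every finite connected rooted graph $(Q,q)$ and every state $s$ on $E(Q)$ one can assign a coloring $F(Q,q,s)\colon E(Q)\to[2k+1]$ such that
\begin{itemize}
\item[(A1)] if $\varphi\colon(Q,q)\to(Q',q')$ is an isomorphism of rooted graphs with $\varphi F(Q,q,s)=F(Q',q',s')$, then $\varphi s=s'$;
\item[(A2)] if $|Q|=2$, the color $\infty$ is not used.
\end{itemize}
\end{theorem}

The root cannot be dispensed with: the exchange of the two vertices of $K_2$ preserves every coloring and no state.

\subsection{The rooted triangle}\label{sub:triangle}

The smallest rooted graph with a reversible edge is the triangle $q,v_1,v_2$ with root $q$. Its only non-trivial automorphism is the \emph{flip}, which exchanges $v_1$ and $v_2$. Let $\kappa_i\in[2k]$ be the code of $qv_i$ in the direction away from $q$.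

If $\kappa_1\ne\kappa_2$, we color $qv_i$ by $\kappa_i$, take as reference direction of $v_1v_2$ the direction from the vertex with the smaller $\kappa_i$ to the other one, and color $v_1v_2$ by its code.

If $\kappa_1=\kappa_2=m$, nothing tells $v_1$ from $v_2$ except the arc on $v_1v_2$, and no color of that edge can show its direction. We move the information to the other two edges. Identify the colors with the residues modulo $2k+1$, and let $x$ be the residue with $2x=m$. If the arc on $v_1v_2$ has color $j\in[k]$, color the edge from $q$ to its tail by $x+j$, the edge from $q$ to its head by $x-j$, and the edge $v_1v_2$ by $\infty$. For $k=1$, $m=1$ and the arc $\overrightarrow{v_1v_2}$ we have $x=2$, and the edges $qv_1,qv_2,v_1v_2$ receive the colors $3,1,3$.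

The state can be read back. If $v_1v_2$ is not colored $\infty$, all colors are codes. If it is, the sum of the other two colors is $m$, which determines $x$; the residues $\pm1,\dots,\pm k$ are distinct, so exactly one of the two colors has the form $x+j$ with $j\in[k]$, and this gives the tail and the color of the arc. So $F$ is injective. The rule refers to no numbering of $v_1,v_2$, so $\varphi F(s)=F(\varphi s)$, and (A1) follows.

Three features carry over to the general case. The color $\infty$ signals where information has been moved. The states of the edges colored $\infty$ are stored in \emph{labels} on the edges coming from the direction of the root. The sum of the labels restores what was overwritten. There is no room to spare: the ordered pairs of distinct residues with sum $m$ number $2k$, exactly the number of states on $v_1v_2$.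

\begin{example}\label{ex:windmill}
Property (A1) compares two rooted graphs because isomorphic cells of a graph must be told apart from each other. Let $W_n$ consist of $n\ge2$ triangles with a common vertex $q$. Its automorphisms fix $q$, permute the triangles and flip them. So a state or a coloring is distinguishing if and only if no triangle is preserved by its flip and no two triangles are isomorphic as rooted triangles with the given data. No state is preserved by the flip, so the $(2k)^3$ states on a rooted triangle form $4k^3$ isomorphism classes, all admissible. With $D$ colors there are $D\binom D2$ classes of colorings that are not preserved by the flip. This number is $4k^3-2k^2$ for $D=2k$ and $4k^3+4k^2+k$ for $D=2k+1$. Hence $OD'^-(W_n)=k$ and $D'(W_n)=2k+1$ for $n=4k^3$. The same count shows that (A1) cannot be achieved with $2k$ colors: on the rooted triangle it forces non-isomorphic states to receive non-isomorphic colorings that are not preserved by the flip.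
\end{example}

\subsection{Levels, types and the decoder}

Let $(Q,q)$ be a connected rooted graph. The \emph{level} of a vertex is its distance from $q$. An edge is \emph{vertical} if its ends have different levels and \emph{horizontal} otherwise; no horizontal edge contains $q$. The reference direction of a vertical edge is from the lower to the higher level. For $v\ne q$ let $U_v$ be the set of edges from $v$ to the previous level. It is non-empty because $Q$ is connected, and every vertical edge lies in exactly one $U_v$. A rooted isomorphism $\varphi$ preserves levels and these directions, and $\varphi U_v=U_{\varphi(v)}$. We write a state as $s=(\kappa,\iota)$, where $\kappa$ is the coding of the vertical edges in $[2k]$ and $\iota$ is the state on the horizontal edges; then $\varphi s=(\varphi\kappa,\varphi\iota)$.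

In the triangle $U_v$ was a single edge and its color served as a label. In general an isomorphism may permute the edges of $U_v$, so the label must be the multiset of colors on $U_v$, and we must be able to change it reversibly. We do so by permuting the colors. The \emph{type} of a set $U$ of edges colored from $[2k+1]$ is the function $\mu\colon[2k+1]\to\{0,1,2,\dots\}$ such that $\mu(i)$ is the number of edges of $U$ of color $i$. The symmetric group on $[2k+1]$ acts on types by permuting the colors, and its orbits are called \emph{type classes}. We fix once and for all, independently of any graph,
\begin{itemize}
\item for each type class $L$, with $|L|=N$, a bijection $\beta_L\colon L\to\mathbb Z_N$;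
\item for all $m,\lambda$ in the same class a permutation $\pi_{m,\lambda}$ of $[2k+1]$ with $\lambda\circ\pi_{m,\lambda}=m$.
\end{itemize}
Replacing each color $i$ by $\pi_{m,\lambda}(i)$ turns a set of type $m$ into a set of type $\lambda$: afterwards the color $\pi_{m,\lambda}(i)$ occurs $m(i)=\lambda(\pi_{m,\lambda}(i))$ times.

\begin{lemma}\label{lem:classsize}
If a type $m$ is not constant, its class has at least $2k+1$ elements.
\end{lemma}

\begin{proof}
Some value is taken by $m$ on exactly $j$ colors, where $1\le j\le 2k$. Every $j$-subset of $[2k+1]$ is the set on which some type in the class takes this value, so the class has at least $\binom{2k+1}{j}\ge 2k+1$ elements.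
\end{proof}

We can already describe how the codes of the vertical edges will be restored. For a coloring $c\colon E(Q)\to[2k+1]$ define a coloring $\delta(c)$ of the vertical edges as follows. Let $K$ be a connected component, with at least two vertices, of the graph formed by the horizontal edges of color $\infty$, and let $\mu_v$ be the type of $U_v$ under $c$. If the types $\mu_v$, $v\in K$, lie in one class $L$, let $m\in L$ be defined by $\beta_L(m)=\sum_{v\in K}\beta_L(\mu_v)$, and apply $\pi_{m,\mu_v}^{-1}$ to the colors on $U_v$ for each $v\in K$. All other vertical edges keep their color. The \emph{decoder} $\delta$ is defined for all rooted graphs by the same rule, in terms of levels and colors only. Hence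
\begin{equation}\label{eq:delta}
\delta(\varphi c)=\varphi\,\delta(c)\qquad\text{for every rooted isomorphism }\varphi .
\end{equation}

\subsection{Reduction to a fixed coding of the vertical edges}

Since $\kappa$ will be recovered first, only isomorphisms that preserve $\kappa$ need further attention.

\begin{proposition}\label{prop:local}
Let $(Q,q)$ be a finite connected rooted graph, let $\kappa$ be a coding of its vertical edges in $[2k]$, and let $\Delta$ be the group of automorphisms $\gamma$ of $(Q,q)$ with $\gamma\kappa=\kappa$. To every state $\iota$ on the horizontal edges one can assign a coloring $f(\iota)\colon E(Q)\to[2k+1]$ such that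
\begin{itemize}
\item[(B1)] $\delta(f(\iota))=\kappa$;
\item[(B2)] if $\gamma\in\Delta$ and $\gamma f(\iota)=f(\iota')$, then $\gamma\iota=\iota'$.
\end{itemize}
\end{proposition}

The construction of $f$ involves arbitrary choices, such as one of several invariant orientations. If two isomorphic graphs made unrelated choices, equal colors could stand for different states. We therefore make the choices once for each isomorphism class.

\begin{proof}[Proof of Theorem~\ref{thm:rooted} from Proposition~\ref{prop:local}]
Consider triples $(Q,q,\kappa)$ as in the proposition; an isomorphism of triples is a rooted isomorphism that maps one coding to the other. In each isomorphism class choose a representative $(Q_0,q_0,\kappa_0)$ and a map $f_0$ given by the proposition. For every triple $(Q,q,\kappa)$ choose an isomorphism $\theta$ onto its representative, and for $s=(\kappa,\iota)$ put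
\[
F(Q,q,s)=\theta^{-1}f_0(\theta\iota).
\]
By \eqref{eq:delta} and (B1), $\delta(F(Q,q,s))=\theta^{-1}\kappa_0=\kappa$. If $|Q|=2$, the only edge is vertical and $\delta$ changes nothing, so $F(Q,q,s)=\kappa$, which gives (A2).

Let $\varphi F(Q,q,s)=F(Q',q',s')$ with $s=(\kappa,\iota)$ and $s'=(\kappa',\iota')$. Applying $\delta$ gives $\varphi\kappa=\kappa'$. So the two triples have the same representative; let $\theta,\theta'$ be the chosen isomorphisms. Then $\gamma=\theta'\varphi\theta^{-1}$ is an automorphism of $(Q_0,q_0)$ with $\gamma\kappa_0=\kappa_0$, and
\[
\gamma f_0(\theta\iota)=\theta'\varphi F(Q,q,s)=\theta'F(Q',q',s')=f_0(\theta'\iota').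
\]
By (B2), $\theta'\varphi\iota=\gamma\theta\iota=\theta'\iota'$, so $\varphi\iota=\iota'$ and $\varphi s=s'$.
\end{proof}

It remains to prove Proposition~\ref{prop:local}. The $\Delta$-reversible edges are horizontal and form cells. In a cell $B$ with $n$ vertices there are $n$ labels with one prescribed sum, so $n-1$ states can be stored: those of a spanning tree. We color this tree $\infty$. The decoder then sees $B$ as a component, but the tree must do more. It has to supply reference directions for its own edges and for the other edges of $B$, and these directions must be recognizable from the coloring.

\subsection{Normal spanning trees}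

Let $T$ be a spanning tree of a connected graph $B$ and $r$ a vertex. We call $u$ an \emph{ancestor} of $v$, and $v$ a \emph{descendant} of $u$, if $u\neq v$ lies on the path in $T$ from $r$ to $v$; the \emph{parent} of $v\ne r$ is the ancestor adjacent to $v$ in $T$. The tree $T$ is \emph{normal} with respect to the root $r$ if every edge of $B$ joins a vertex to one of its ancestors. Depth-first search produces such a tree for every root. Directly: each component of $B-r$ contains a neighbor of $r$; by induction it has a normal spanning tree rooted at this neighbor; join these neighbors to $r$.

A normal tree directs every edge of $B$ from ancestor to descendant, provided that the root is known. We have no label to spare for showing the root, but in a cell the tree almost always shows it.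

\begin{lemma}\label{lem:normal}
Let $B$ be a connected graph without a cutvertex. If a spanning tree $T$ of $B$ is normal with respect to two different roots $r$ and $r'$, then $T$ is a path.
\end{lemma}

\begin{proof}
Let $p_0\dots p_l$ be the path in $T$ from $r=p_0$ to $r'=p_l$, so $l\ge1$. Suppose that $T$ is not this path, and let $D$ be a component of $T-\{p_0,\dots,p_l\}$. It is joined in $T$ to exactly one vertex $p_i$ of the path. With respect to $r$, the descendants of a vertex of $D$ lie in $D$ and its ancestors lie in $D\cup\{p_0,\dots,p_i\}$, so all its neighbors in $B$ lie in this set. With respect to $r'$, its neighbors lie in $D\cup\{p_i,\dots,p_l\}$. So they lie in $D\cup\{p_i\}$, and $p_i$ separates $D$ from the other vertices of the path. This contradicts the absence of cutvertices.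
\end{proof}

\subsection{Labels on a path}

The exception cannot be avoided: in a complete graph any two vertices are adjacent, so every normal spanning tree is a path. A path can be read from either end, and the labels must be assigned so that the two readings are consistent.

Let $v_1\dots v_n$ be a path, $n\ge2$. A state on it is a word $a\in[2k]^{n-1}$, where $a_i$ is the code of $v_iv_{i+1}$ in the direction from $v_i$ to $v_{i+1}$. Read from the other end, the $j$-th edge is $v_{n+1-j}v_{n-j}$, whose code in this direction is $\overline{a_{n-j}}$. So the same state is then the word $a^*$ with $a^*_j=\overline{a_{n-j}}$, and $a\mapsto a^*$ is an involution. A word of labels $\lambda=(\lambda_1,\dots,\lambda_n)$ read from the other end is $\lambda^{\mathrm{rev}}=(\lambda_n,\dots,\lambda_1)$, and $\lambda$ is a \emph{palindrome} if $\lambda^{\mathrm{rev}}=\lambda$.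

\begin{lemma}\label{lem:words}
Let $n\ge2$, $N\ge2k+1$ and $b\in\mathbb Z_N$, and let $Y=\{\lambda\in\mathbb Z_N^n:\sum_i\lambda_i=b\}$. There is an injective map $\Lambda\colon[2k]^{n-1}\to Y$ such that no value of $\Lambda$ is a palindrome, and $\Lambda(a')=\Lambda(a)^{\mathrm{rev}}$ implies $a'=a^*$.
\end{lemma}

\begin{proof}
Call $\{a,a^*\}$ a $*$-orbit, and call $\{\lambda,\lambda^{\mathrm{rev}}\}\subseteq Y$ a \emph{pair} if $\lambda$ is not a palindrome. Suppose that there are at least as many pairs as $*$-orbits. Assign distinct pairs to the $*$-orbits. If $a^*\ne a$ and the orbit has the pair $\{\lambda,\lambda^{\mathrm{rev}}\}$, put $\Lambda(a)=\lambda$ and $\Lambda(a^*)=\lambda^{\mathrm{rev}}$; if $a^*=a$, put $\Lambda(a)=\lambda$. This map is injective and avoids palindromes. If $\Lambda(a')=\Lambda(a)^{\mathrm{rev}}$, then $a$ and $a'$ have the same pair, so $a'\in\{a,a^*\}$, and $a'\ne a$ because $\Lambda(a)$ is not a palindrome.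

It remains to count. We have $|Y|=N^{n-1}$, so there are $(N^{n-1}-P)/2$ pairs, where $P$ is the number of palindromes in $Y$.

\emph{Let $n$ be even.} Then $a^*_{n/2}=\overline{a_{n/2}}\ne a_{n/2}$, so no word is fixed, there are $(2k)^{n-1}/2$ orbits, and we need $N^{n-1}-(2k)^{n-1}\ge P$. A palindrome in $Y$ is given by $\lambda_1,\dots,\lambda_{n/2}$ with $2(\lambda_1+\dots+\lambda_{n/2})=b$. The equation $2x=b$ has at most $\gcd(2,N)$ solutions in $\mathbb Z_N$, so $P\le\gcd(2,N)N^{n/2-1}\le\gcd(2,N)N^{n-2}$. For $0\le d\le N$ the factorization of $N^{n-1}-(N-d)^{n-1}$ shows that this difference is at least $dN^{n-2}$. If $N$ is odd, use $2k\le N-1$ and $d=1$. If $N$ is even, then $2k\le N-2$, and we use $d=2$.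

\emph{Let $n$ be odd.} In a palindrome the first $(n-1)/2$ letters are free and the middle letter is determined by the sum, so $P=N^{(n-1)/2}=:p$, and there are $(p^2-p)/2$ pairs. A word with $a^*=a$ is determined by its first $(n-1)/2$ letters, which are free. So with $t=(2k)^{(n-1)/2}$ there are $t$ fixed words among $t^2$, and $(t^2+t)/2$ orbits. Since $n\ge3$ and $N>2k$, we have $p\ge t+1$, and $p^2-p-t^2-t=(p+t)(p-t-1)\ge0$.
\end{proof}

For $N=2k+1$ and $n\in\{2,3\}$ the numbers of pairs and orbits are equal. The case $n=2$ is the count made for the triangle.

\subsection{Proof of Proposition~\ref{prop:local}}

\emph{Data depending on $\kappa$ only.} The elements of $\Delta$ preserve levels, so the edges of $M_\Delta$ are horizontal, and no non-trivial $\Delta$-cell contains $q$. Let $B$ be a non-trivial cell. By Lemma~\ref{lem:cells}(b), any two vertices $x,y\in B$ are related by an element of $\Delta$, which maps $U_x$ to $U_y$ and preserves $\kappa$. So all sets $U_v$, $v\in B$, have the same type $m_B$ under $\kappa$. This is the reason for forming cells with respect to $\Delta$ and not the full group: one value, the sum of the labels, restores the types of the whole cell. We have $m_B(\infty)=0$, and $m_B\ne0$ since $U_v\ne\emptyset$. So $m_B$ is not constant,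 and by Lemma~\ref{lem:classsize} its class $L$ has size $N\ge2k+1$. We identify $L$ with $\mathbb Z_N$ by $\beta_L$.

For each non-trivial cell $B$ choose a normal spanning tree $T_B$ with root $r_B$, and let $T$ be the union of these trees. If $T_B$ is a path, which includes the case $|B|=2$, fix a numbering $v_1\dots v_n$ along it. For each pair $(n,m)$ that occurs fix a map $\Lambda_{n,m}$ as in Lemma~\ref{lem:words} with $b=\beta_L(m)$. Finally, fix a $\Delta$-invariant orientation of the horizontal edges outside $M_\Delta$ (Lemma~\ref{lem:orient}).

\emph{Labels.} Given $\iota$, we define labels $\lambda_v\in L$ for $v\in B$ with $\sum_{v\in B}\lambda_v=\beta_L(m_B)$.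
\begin{itemize}
\item[(a)] If $T_B$ is not a path, let $a_v\in[2k]$, for $v\ne r_B$, be the code of the tree edge from the parent of $v$ to $v$, in this direction, and put $\lambda_v=a_v\bmod N$. Since $N\ge 2k+1$, the label determines $a_v$. The label of $r_B$ is determined by the prescribed sum.
\item[(b)] If $T_B$ is the path $v_1\dots v_n$ and $a$ is the word of $\iota$ on it, put $(\lambda_{v_1},\dots,\lambda_{v_n})=\Lambda_{n,m_B}(a)$.
\end{itemize}

\emph{The coloring $f(\iota)$.}
\begin{itemize}
\item[(C1)] The edges of $T$ get the color $\infty$.
\item[(C2)] For $v$ in a non-trivial cell $B$, an edge $e\in U_v$ gets the color $\pi_{m_B,\lambda_v}(\kappa(e))$, so that $U_v$ has type $\lambda_v$. All other vertical edges keep $\kappa$.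
\item[(C3)] Horizontal edges outside $M_\Delta$ get their code with respect to the fixed invariant orientation.
\item[(C4)] An edge of $B$ outside $T_B$ gets its code with respect to the following direction. In case (a) it is the direction from ancestor to descendant. In case (b), traverse the path $T_B$ from that end from which the word of labels is lexicographically smaller, with $\mathbb Z_N$ ordered as $0<1<\dots<N-1$, and direct the edge from the earlier to the later vertex. The two readings differ because the word is not a palindrome.
\end{itemize}
Vertical edges may receive the color $\infty$ in (C2), but the horizontal edges of color $\infty$ are exactly those of $T$.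

\emph{Proof of (B1).} The components seen by the decoder are the trees $T_B$. On $B$ the types are $\mu_v=\lambda_v\in L$, and their sum is $\beta_L(m_B)$. So the decoder finds $m=m_B$ and undoes (C2).

\emph{Proof of (B2).} Let $\gamma\in\Delta$ satisfy $\gamma f(\iota)=f(\iota')$. In both colorings $T$ is the set of horizontal edges of color $\infty$, so $\gamma T=T$. Let $B$ be a non-trivial cell and $B'=\gamma B$. Then $\gamma$ is a graph isomorphism from $B$ to $B'$ with $\gamma T_B=T_{B'}$, and $m_{B'}=m_B=:m$ because $\gamma\kappa=\kappa$. In particular $B$ and $B'$ fall under the same case. Write $\lambda,a$ for labels and codes under $\iota$, and $\lambda',a'$ for those under $\iota'$. The map $\gamma$ sends $U_v$, colored by $f(\iota)$, to $U_{\gamma v}$, colored by $f(\iota')$, and preserves colors, so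
\[
\lambda'_{\gamma v}=\lambda_v\qquad(v\in B).
\]

In case (a), the tree $T_{B'}=\gamma T_B$ is normal in $B'$ with respect to $\gamma r_B$ and with respect to $r_{B'}$, and it is not a path. The cell $B'$ has no cutvertex, so $\gamma r_B=r_{B'}$ by Lemma~\ref{lem:normal}. Hence $\gamma$ maps parents to parents and ancestors to ancestors. Equality of labels gives $a'_{\gamma v}=a_v$ for $v\ne r_B$, so $\gamma\iota=\iota'$ on $T_{B'}$ by the coding principle. Moreover $\gamma$ maps the reference directions of (C4) on $B$ to those on $B'$.

In case (b), let $v_1\dots v_n$ and $v'_1\dots v'_n$ be the numberings of $T_B$ and $T_{B'}$, and let $\Lambda=\Lambda_{n,m}$. An isomorphism of paths satisfies either $\gamma v_i=v'_i$ for all $i$ or $\gamma v_i=v'_{n+1-i}$ for all $i$. In the first case $\Lambda(a')=\Lambda(a)$, so $a'=a$. In the second case $\Lambda(a')=\Lambda(a)^{\mathrm{rev}}$, so $a'=a^*$; here the edge from $v'_j$ to $v'_{j+1}$ is the image of the edge from $v_{n+1-j}$ to $v_{n-j}$, whose code in this direction is $a^*_j=a'_j$. In both cases $\gamma\iota=\iota'$ on $T_{B'}$. The directions of (C4) depend only on the path with its labels, which $\gamma$ preserves, so $\gamma$ maps those used for $\iota$ on $B$ to those used for $\iota'$ on $B'$.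

On the horizontal edges outside $T$ the colors are codes, and $\gamma$ respects colors and reference directions. So $\gamma\iota=\iota'$ on these edges too. This proves Proposition~\ref{prop:local}, and with it Theorem~\ref{thm:rooted}. \qed

\section{Choosing roots: marks and the quotient}\label{sec:marks}

We turn to Theorem~\ref{thm:main}. The graph $K_1$ has no edge, so $D'(K_1)=OD'^-(K_1)$ and there is nothing to prove. From now on $G=(V,E)$ is connected with at least three vertices, $\Gamma=\operatorname{Aut}(G)$, $k=OD'^-(G)\ge1$, and $s$ is a distinguishing state on $E$ with $k$ colors. \emph{Cells} are $\Gamma$-cells and \emph{orbits} are $\Gamma$-orbits of vertices. Edges in $M=M_\Gamma$ are \emph{reversible}, the others \emph{irreversible}. By Lemma~\ref{lem:cells}, cells in the same orbit are isomorphic. We write $s|_Q$ for the restriction of $s$ to $E(Q)$. Fix a $\Gamma$-invariant orientation of the irreversible edges, and let $\kappa$ be the coding of $s$ on them with respect to it.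

We say that $\psi\in\Gamma$ \emph{respects $s$ on an edge $e$} if $\psi s$ and $s$ agree on $\psi(e)$. Our aim is a coloring $c\colon E\to[2k+1]$ such that every $\psi\in\Gamma$ preserving $c$ respects $s$ on all edges; then $\psi s=s$ and $\psi=1$. We have three tools.
\begin{itemize}
\item[(T1)] If $\psi$ fixes both ends of $e$, it respects $s$ on $e$.
\item[(T2)] If $e$ is irreversible and $\kappa(\psi e)=\kappa(e)$, then $\psi$ respects $s$ on $e$.
\item[(T3)] Let $\psi$ preserve $c$ and map a cell $Q$ to $Q'$ and $q\in Q$ to $q'$. If $c=F(Q,q,s|_Q)$ on $E(Q)$ and $c=F(Q',q',s|_{Q'})$ on $E(Q')$, then $\psi$ respects $s$ on $E(Q)$.
\end{itemize}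
Here (T2) is the coding principle and (T3) is (A1).

\subsection{Standard cells}

To use (T3) we need a root in every cell, and a color-preserving automorphism must map roots to roots. A cell is vertex-transitive, so the root has to be shown by irreversible edges, on which the color $\infty$ is still unused. Coloring such an edge $\infty$ erases its code, so we do it only when the code can be read off elsewhere.

Fix a total order on types. Suppose that to every vertex $x$ a set $U_x$ of irreversible edges at $x$ is assigned, and that these sets are pairwise disjoint. The edges in $\bigcup_{x\in Q}U_x$ are the \emph{entry edges} of the cell $Q$, and $x$ is an \emph{entry vertex} if $U_x\ne\emptyset$. Let $Q$ be a cell with an entry vertex. Let $m$ be the smallest type under $\kappa$ of a set $U_x$ with $x$ an entry vertex of $Q$, and let $Q_m$ be the set of entry vertices of $Q$ at which it is attained. If $|Q_m|=1$, let $q_Q$ be its element. If $|Q_m|\ge2$, choose $q_Q\in Q_m$ and an edge $e_Q\in U_{q_Q}$, the \emph{mark} of $Q$. The cell $Q$ is \emph{standard} in a coloring $c$ if the mark, when it exists, has color $\infty$, the other entry edges of $Q$ are colored by $\kappa$, and $E(Q)$ is colored by $F(Q,q_Q,s|_Q)$. From the definition we record: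
\begin{itemize}
\item[(P)] A standard cell has at most one entry edge of color $\infty$, and if it has one, it has at least two entry vertices.
\end{itemize}

\begin{lemma}\label{lem:standard}
Let $\psi\in\Gamma$ preserve a coloring $c$ in which the cells $Q$ and $Q'=\psi Q$ are standard, and suppose that $\psi U_x=U_{\psi x}$ for all $x\in Q$. Then $\psi$ respects $s$ on $E(Q)$ and on the entry edges of $Q$.
\end{lemma}

\begin{proof}
The map $\psi$ sends the entry vertices of $Q$ bijectively to those of $Q'$, and $U_x$ and $U_{\psi x}$ have the same type under $c$. A standard cell has a mark if and only if $\infty$ occurs on its entry edges, so either both cells have a mark or neither has.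

If neither has, then $c=\kappa$ on all entry edges, so $\psi$ preserves $\kappa$ there, and the root is the unique entry vertex of smallest type, so $\psi q_Q=q_{Q'}$.

If both have, then $\psi e_Q=e_{Q'}$, hence $\psi q_Q=q_{Q'}$, and $\psi$ preserves $\kappa=c$ on the other entry edges. Since $|Q_m|\ge2$, the type $m$ is the smallest type under $c$ among the entry vertices of $Q$ other than $q_Q$. The same holds in $Q'$, so the two cells have the same $m$. Thus $U_{q_Q}$ and $U_{q_{Q'}}$ both have type $m$ under $\kappa$, and they have equal types after the marks are removed. Hence $\kappa(e_Q)=\kappa(e_{Q'})$.

In both cases (T2) applies to the entry edges and (T3) to $E(Q)$.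
\end{proof}

\subsection{The quotient and three cases}

The lemma finishes the proof if the sets $U_x$ can be chosen $\Gamma$-invariantly so that every non-trivial cell has an entry vertex. Whether this is possible is decided by the \emph{quotient multigraph} $H$. Its vertices are the orbits, its edges are the $\Gamma$-orbits of irreversible edges, and such an edge joins the orbits that contain the ends of its members. Loops and parallel edges may occur; in a multigraph a loop is a cycle of length $1$, two parallel edges form a cycle of length $2$, and a tree is a connected multigraph without cycles. A reversible edge has both ends in one orbit, so a path in $G$ projects to a walk in $H$, and $H$ is connected. Exactly one of the following holds.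
\begin{itemize}
\item[Case 1.] $H$ is not a tree, or some orbit contains no reversible edge.
\item[Case 2.] $H$ is a single vertex without loops, and $M\ne\emptyset$.
\item[Case 3.] $H$ is a tree with at least two vertices, and every orbit contains a reversible edge.
\end{itemize}

\emph{Case 2.} All edges are reversible, so $G$ is a single cell. It is connected and regular and has at least three vertices, so $D'(G)\le3\le2k+1$ by Theorem~\ref{thm:LPS}. This is the place where $G\ne K_2$ is used.

\emph{Case 1.} We first direct the edges of $H$ so that every orbit containing a reversible edge has in-degree at least $1$. If $H$ has a cycle, let $Z$ be a cycle and direct it cyclically. Otherwise let $Z$ consist of a single orbit that contains no reversible edge. For each vertex $O$ of $H$ outside $Z$, direct the first edge of a shortest path from $O$ to $Z$ toward $O$. These edges are distinct, because $O$ is the end farther from $Z$. Direct the remaining edges arbitrarily.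

Now give every irreversible edge $e$ of $G$ a \emph{head}. If the orbit of $e$ is an edge of $H$ directed from $O$ to $O'\ne O$, the head is the end of $e$ in $O'$. If it is a loop, the head is the head of $e$ in the fixed invariant orientation. Heads serve only to define $U_x$ as the set of irreversible edges with head $x$; the coding $\kappa$ is not changed. The sets $U_x$ partition the irreversible edges, and $\psi U_x=U_{\psi x}$ for all $\psi\in\Gamma$. If an orbit contains a reversible edge, some vertex of it is a head, and then all its vertices are. So every non-trivial cell has entry vertices.

Let $c$ be a coloring in which all cells with an entry vertex are standard. This defines $c$ on all of $E$: a reversible edge lies in a non-trivial cell, and an irreversible edge is an entry edge of exactly one cell. If $\psi\in\Gamma$ preserves $c$, Lemma~\ref{lem:standard} applies to all these cells, so $\psi$ respects $s$ everywhere and $\psi=1$. Hence $D'(G)\le2k+1$.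

\begin{remark}
The double star from the proof of Proposition~\ref{prop:sharp} falls under Case~1. Its only non-trivial cell is $\{u,v\}$, the tree $H$ is directed away from the orbit of the leaves, and $U_u,U_v$ are the sets of pendant edges. With $k$ colors both sets carry every code once, so $Q_m=\{u,v\}$ and one pendant edge is marked. The result is the coloring with two different $2k$-subsets, and the erased code is the one that is missing at the root.
\end{remark}

\section{The case of a tree quotient}\label{sec:tree}

In Case~3 all cells are non-trivial, so every vertex of $H$ would need an incoming edge, and a tree has one edge too few. An example is the graph formed by two triangles $uy_1y_2$ and $vy_3y_4$ and the edge $uv$. Its cells are $\{u,v\}$, $\{y_1,y_2\}$ and $\{y_3,y_4\}$, and its four irreversible edges form one orbit, so an invariant rule puts all heads into one of the two orbits of vertices.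

We therefore give up invariance under $\Gamma$. We choose a set of cells, make it recognizable in the coloring, and define entry edges by the distance from it. Two constraints govern the design. The pattern that identifies the chosen cells must be one that standard cells never produce; properties (A2) and (P) say what they never produce. And every edge whose color no longer records $s$ must in the end be fixed pointwise, so that (T1) applies.

\subsection{Depth and anchored colorings}

Since $H$ has no loops, every irreversible edge joins two different orbits. In particular,
\begin{itemize}
\item[(T4)] if $\psi\in\Gamma$ maps an irreversible edge to itself, it fixes both ends.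
\end{itemize}
Let $\mathcal C$ be the multigraph whose vertices are the cells and whose edges are the irreversible edges of $G$. It is connected because $G$ is, it has at least two vertices because $H$ has, and adjacent cells lie in different orbits; in particular there are no loops. The group $\Gamma$ acts on $\mathcal C$.

Let $\mathcal R$ be a non-empty set of cells. The \emph{depth} of a cell is its distance from $\mathcal R$ in $\mathcal C$. For a vertex $x$ in a cell of depth $i\ge1$ let $U_x$ be the set of irreversible edges from $x$ to cells of depth $i-1$, and let $U_x=\emptyset$ if $i=0$. Every cell of depth at least $1$ has an entry vertex, and every irreversible edge either joins two cells of equal depth or is an entry edge of exactly one cell. If $\psi\in\Gamma$ maps $\mathcal R$ onto itself, it preserves depths and satisfies $\psi U_x=U_{\psi x}$ for all $x$.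

Let $\mathcal S\supseteq\mathcal R$ be a set of cells. A coloring $c\colon E\to[2k+1]$ is \emph{anchored at $(\mathcal R,\mathcal S)$} if all cells outside $\mathcal S$ are standard and all irreversible edges between cells of equal depth $i\ge1$ are colored by $\kappa$. The edges not covered by these rules are called \emph{free}. They are the edges in $E(B)$ and the entry edges of $B$ for $B\in\mathcal S$, and the irreversible edges between cells of depth $0$. Let $\mathcal C_\infty$ be the submultigraph of $\mathcal C$ formed by the irreversible edges of color $\infty$. Every $\psi\in\Gamma$ that preserves $c$ induces an automorphism of $\mathcal C_\infty$.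

\begin{lemma}\label{lem:anchor}
Let $c$ be anchored at $(\mathcal R,\mathcal S)$.
\begin{itemize}
\item[(a)] If $\psi\in\Gamma$ preserves $c$, maps every cell of $\mathcal S$ to itself, and respects $s$ on all free edges, then $\psi=1$.
\item[(b)] If a cycle of $\mathcal C_\infty$ passes through a cell of depth at least $1$, and $B$ is a cell of maximal depth on it, then $B\in\mathcal S$, and both edges of the cycle at $B$ are entry edges of $B$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The map $\psi$ preserves $\mathcal R$, hence depths and the sets $U_x$, and it permutes the cells outside $\mathcal S$. By Lemma~\ref{lem:standard} it respects $s$ on $E(Q)$ and on the entry edges of $Q$ for all $Q\notin\mathcal S$. It permutes the irreversible edges between cells of equal depth $i\ge1$, on which $c=\kappa$, so (T2) applies. All other edges are free. Hence $\psi s=s$.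

(b) An edge of the cycle at $B$ does not lead to a deeper cell, by the choice of $B$, and it does not lead to a cell of the same depth, since such edges have colors in $[2k]$. So $B$ has two entry edges of color $\infty$, and by (P) it is not standard.
\end{proof}

It remains to choose $\mathcal R$, $\mathcal S$ and the colors of the free edges. Free irreversible edges that are not mentioned below are colored by $\kappa$. In each subcase $\psi\in\Gamma$ preserves the coloring constructed. Once $\psi$ is known to fix the cells of $\mathcal S$, it permutes the free irreversible edges that are colored by $\kappa$, and (T2) applies to them; so we discuss only the other free edges. By Lemma~\ref{lem:cells}(b) and Theorem~\ref{thm:LPS}, every cell with at least three vertices has a distinguishing coloring with the colors $1,2,3$, which we call a \emph{rigid coloring} of the cell. If $\psi$ maps a rigidly colored cell to itself, it fixes all its vertices. For $k=1$ the color $3$ is $\infty$. This does no harm, because $\infty$ is read as a signal only on irreversible edges and on edges of two-vertex cells, and $\psi$ preserves both kinds of edges.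

\subsection{Some cell has two vertices}

A cell with two vertices has no rigid coloring, but by (A2) the color $\infty$ on its edge singles it out within its orbit. Let $Q_1=\{u_1,u_2\}$ be such a cell, let $X$ be a cell adjacent to it in $\mathcal C$, and put $\mathcal R=\{Q_1\}$ and $\mathcal S=\{Q_1,X\}$. The cell $X$ has depth $1$, its entry edges go to $Q_1$, and it lies in another orbit. There are no edges between cells of depth $0$.

Color $u_1u_2$ with $\infty$. All other cells in the orbit of $Q_1$ have two vertices and are standard, so their edges are not colored $\infty$. Hence $\psi Q_1=Q_1$, and $\psi$ preserves depths, entry edges and entry vertices. The state on $u_1u_2$ is lost, so we must also prevent the exchange of $u_1$ and $u_2$. This is the task of $X$: it suffices to force $\psi$ to fix one entry edge of $X$, for then $\psi$ fixes its end in $Q_1$ by (T4), hence both $u_1$ and $u_2$, and (T1) applies to $u_1u_2$.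

\emph{(i) $X$ has exactly one entry vertex $y$.} Color one entry edge $f$ of $X$ with $\infty$, and color $E(X)$ by $F(X,y,s|_X)$. By (P), $X$ is the only cell of depth at least $1$ that has exactly one entry vertex and an entry edge of color $\infty$. So $\psi X=X$ and $\psi f=f$, and $\psi$ fixes both ends of $f$, one of which is $y$. Now (T1) applies to $f$ and $u_1u_2$, and (T3) to $E(X)$.

\emph{(ii) $X=\{y_1,y_2\}$ and both vertices are entry vertices.} Color $y_1y_2$ and one entry edge $f$ at $y_1$ with $\infty$. By (A2), $X$ is the only cell in its orbit whose edge has color $\infty$, so $\psi X=X$. As $f$ is the only entry edge of $X$ of color $\infty$, it is fixed, and so are its ends. Hence $\psi$ fixes $u_1,u_2,y_1,y_2$, and (T1) applies to all free edges.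

\emph{(iii) $|X|\ge3$ and $X$ has at least two entry vertices.} Choose entry edges $f_1,f_2$ of $X$ with different ends in $X$, color them $\infty$, and color $X$ rigidly. By (P), $X$ is the only cell with two entry edges of color $\infty$, so $\psi X=X$, and $\psi$ fixes all vertices of $X$. It permutes $f_1,f_2$ and fixes their ends in $X$, which are different, so it fixes both edges. Hence it fixes $u_1,u_2$, and (T1) applies to all free edges.

These subcases are exhaustive, and in each of them Lemma~\ref{lem:anchor}(a) gives $\psi=1$.

For the two triangles joined by an edge take $k=1$, direct the irreversible edges away from $u$ and $v$, and let $s$ consist of these arcs and of $\overrightarrow{uv}$, $\overrightarrow{y_1y_2}$, $\overrightarrow{y_3y_4}$, so that $\kappa=1$. With $Q_1=\{u,v\}$ and $X=\{y_1,y_2\}$ we are in subcase (ii). The edges $uv$, $y_1y_2$, $uy_1$ get the color $3$ and $uy_2$ gets $1$. In the standard cell $\{y_3,y_4\}$ both entry vertices have the same type; with root $y_3$ the mark $vy_3$ gets $3$, and $vy_4$ and $y_3y_4$ get $1$. The two triangles are told apart by the colors of $y_1y_2$ and $y_3y_4$, and neither can be flipped.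

\subsection{All cells have at least three vertices}

Now rigid colorings are available, but the color $\infty$ inside a cell is no longer a signal. The anchor must be recognized from $\mathcal C_\infty$ alone, although marks of standard cells may occur anywhere and the depths are not yet known to be preserved. If $\mathcal C$ is a tree, there are no marks. Otherwise we use the fact that, by Lemma~\ref{lem:anchor}(b), marks do not create cycles in $\mathcal C_\infty$.

\emph{(iv) $\mathcal C$ is a tree.} Let $f=uy$ be any irreversible edge, with $u$ in the cell $Q_1$ and $y$ in the cell $X$. Put $\mathcal R=\{Q_1\}$ and $\mathcal S=\{Q_1,X\}$. Every cell of depth at least $1$ has exactly one entry edge, since two of them would lead to a cycle in $\mathcal C$. So by (P) no standard cell has a mark. Color $f$ with $\infty$, color $E(Q_1)$ by $F(Q_1,u,s|_{Q_1})$ and $E(X)$ by $F(X,y,s|_X)$. Then $f$ is the only irreversible edge of color $\infty$, so $\psi$ fixes $f$, its ends $u,y$ and the cells $Q_1,X$. Now (T1) applies to $f$, (T3) applies to $E(Q_1)$ and $E(X)$, and Lemma~\ref{lem:anchor}(a) gives $\psi=1$.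

\emph{(v) $\mathcal C$ has two parallel edges.} Let them be $f_i=a_ib_i$ with $a_i\in Q_1$ and $b_i\in X$ for $i=1,2$. Since $G$ is simple, $a_1\ne a_2$ or $b_1\ne b_2$, and after exchanging the names of the cells we have $a_1\ne a_2$. Put $\mathcal R=\{Q_1\}$ and $\mathcal S=\{Q_1,X\}$. Color $f_1,f_2$ with $\infty$, color $Q_1$ rigidly, and color $E(X)$ by $F(X,b_1,s|_X)$. A cycle of $\mathcal C_\infty$ has at least two vertices, so it passes through a cell of depth at least $1$. By Lemma~\ref{lem:anchor}(b) its deepest cell is $X$ and its edges at $X$ are $f_1$ and $f_2$, which already form a cycle. So this is the only cycle of $\mathcal C_\infty$, and $\psi$ preserves $\{f_1,f_2\}$ and $\{Q_1,X\}$. The two cells lie in different orbits, so each is mapped to itself, and $\psi$ fixes all vertices of $Q_1$. Since $a_1\ne a_2$, it fixes $f_1$ and $f_2$, hence $b_1$ and $b_2$. Now (T1) applies to $E(Q_1)$, $f_1$, $f_2$, (T3) applies to $E(X)$, and Lemma~\ref{lem:anchor}(a) gives $\psi=1$.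

In the last subcase the anchor is a longer cycle of cells. A rigid coloring prevents a cell from being mapped to itself non-trivially, but it does not prevent the cycle from being rotated or reflected. To stop this, two adjacent cells of the cycle get colorings that differ from those of all other cells of the cycle. It is enough that these colorings become rigid once one given vertex is fixed, and such colorings exist with three colors. For a vertex $x$ of a graph $Q$ let $\operatorname{Aut}(Q)_x$ be the group of automorphisms fixing $x$, and call two colorings $h,\chi$ of $E(Q)$ \emph{isomorphic} if $h=\alpha\chi$ for some $\alpha\in\operatorname{Aut}(Q)$.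

\begin{lemma}\label{lem:second}
Let $Q$ be a connected vertex-transitive graph with at least three vertices, let $\chi\colon E(Q)\to[3]$ be distinguishing, and let $x$ be a vertex. There is a coloring $h\colon E(Q)\to[3]$, not isomorphic to $\chi$, that is preserved by no non-trivial element of $\operatorname{Aut}(Q)_x$.
\end{lemma}

\begin{proof}
For a vertex $q$ and a permutation $\sigma$ of $[3]$ let $h_{q,\sigma}$ arise from $\chi$ by applying $\sigma$ to the colors of the edges at $q$. An element of $\operatorname{Aut}(Q)_q$ permutes the edges at $q$ and permutes the other edges, so it preserves $h_{q,\sigma}$ if and only if it preserves $\chi$, that is, if and only if it is the identity. It suffices to find $q,\sigma$ such that $h_{q,\sigma}$ is not isomorphic to $\chi$; then $h=\alpha h_{q,\sigma}$ works for any $\alpha\in\operatorname{Aut}(Q)$ with $\alpha q=x$.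

Suppose that all $h_{q,\sigma}$ are isomorphic to $\chi$. Let $d_i(q)$ be the number of edges at $q$ with $\chi$-color $i$. The number of edges of color $i$ changes by $d_{\sigma^{-1}(i)}(q)-d_i(q)$ when we pass from $\chi$ to $h_{q,\sigma}$, and this must be $0$ for all $\sigma$ and $i$. So $d_1(q)=d_2(q)=d_3(q)$ for every vertex $q$, and this number is positive since $q$ has a neighbor. Let $\sigma$ exchange $1$ and $2$, let $q$ be any vertex, and let $v$ be a neighbor with $\chi(qv)=1$. The edge $qv$ is the only edge at $v$ that changes color, so in $h_{q,\sigma}$ the vertex $v$ has $d_1(v)-1$ edges of color $1$ and $d_1(v)+1$ edges of color $2$. In $\chi$ every vertex sees all colors equally often, so $h_{q,\sigma}$ is not isomorphic to $\chi$, a contradiction.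
\end{proof}

\emph{(vi) $\mathcal C$ has a cycle but no parallel edges.} Let $Z$ be a cycle with cells $B_0,\dots,B_{g-1}$ and edges $e_i$ joining $B_i$ and $B_{i+1}$, indices modulo $g$. There are no loops and no parallel edges, so $g\ge3$. Let $e_0=xy$ with $x\in B_0$ and $y\in B_1$, and put $\mathcal R=\mathcal S=\{B_0,\dots,B_{g-1}\}$. For each orbit $O$ fix a rigid coloring of one cell in $O$ and transport it to the other cells of $O$ by isomorphisms; write $\chi_B$ for the coloring obtained on $B$. Color the edges $e_i$ with $\infty$, color $B_i$ by $\chi_{B_i}$ for $i\ge2$, and color $B_0$ and $B_1$ by colorings $h_0$ and $h_1$ given by Lemma~\ref{lem:second} for $(B_0,\chi_{B_0},x)$ and $(B_1,\chi_{B_1},y)$.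

All cells of $\mathcal S$ have depth $0$, so by Lemma~\ref{lem:anchor}(b) a cycle of $\mathcal C_\infty$ passes through cells of depth $0$ only. The edges of color $\infty$ between such cells are the $e_i$. So $Z$ is the only cycle of $\mathcal C_\infty$, and $\psi$ maps $Z$ to itself. The cell $\psi B_0$ lies on $Z$ and in the orbit of $B_0$, so it is not $B_1$. If it were $B_i$ with $i\ge2$, then $\psi$ would map $h_0$ to $\chi_{B_i}$, while some isomorphism maps $\chi_{B_i}$ to $\chi_{B_0}$; their composition would make $h_0$ isomorphic to $\chi_{B_0}$. Hence $\psi B_0=B_0$, and the same argument with the indices $0$ and $1$ exchanged gives $\psi B_1=B_1$. An automorphism of a cycle of length $g\ge3$ that fixes two adjacent vertices is the identity, so $\psi$ fixes all $B_i$ and all $e_i$. By (T4) it fixes $x$ and $y$. By the choice of $h_0$ and $h_1$ it fixes all vertices of $B_0$ and $B_1$, and it fixes all vertices of the rigidly colored cells $B_i$, $i\ge2$. Cells of depth $0$ have no entry edges, so every free edge has both ends in $B_0\cup\dots\cup B_{g-1}$. Now (T1) and Lemma~\ref{lem:anchor}(a) give $\psi=1$.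

\medskip

Subcases (i)--(vi) exhaust Case~3. In all three cases $G$ has a distinguishing edge coloring with $2k+1$ colors, and the proof of Theorem~\ref{thm:main} is complete. \qed

\begin{thebibliography}{9}

\bibitem{GK}
Aleksandra Gorzkowska, Jakub Kwa\'sny, \emph{Arc-distinguishing of orientations of graphs}, arXiv:2402.16169 (2024).

\bibitem{LPS}
F.~Lehner, M.~Pil\'sniak, M.~Stawiski, \emph{A bound for the distinguishing index of regular graphs}, European J. Combin. 89 (2020) 103145.

\end{thebibliography}
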